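# Rings between $D$ and $D_f$ over a two-dimensional normal local domain: how many valuations are needed

## 1. The bound $\rho+g+p_g$

**Theorem A.** Let $D$ be an integrally closed local Noetherian domain of Krull dimension $2$ with maximal ideal $\mathfrak m$, residue field $k$ and quotient field $F$, and let $0\ne f\in\mathfrak m$. For $n\ge 1$ consider the condition

$(\ast)_n$: for every integrally closed ring $H$ with $D\subseteq H\subseteq D_f$ and every maximal ideal $M$ of $H$ there are valuation overrings $V_1,\dots,V_n$ of $H$, not necessarily distinct, such that
$$H_M=V_1\cap\dots\cap V_n\cap (D_f)_M .$$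

Let $P_1,\dots,P_r$ be the minimal primes of the completion $\widehat D$, and let $D_j$ be the integral closure of $\widehat D/P_j$ in its fraction field $F_j$. Put

* $\rho=\sum_j\rho_j$, where $\rho_j$ is the number of height one primes of $D_j$ that contain $f$;
* $g=\sum_p(\gamma(p)-1)$, the sum over the height one primes $p$ of $\widehat D$, where $\gamma(p)$ is the number of primes of $\prod_jD_j$ lying over $p$;
* $p_g=\sum_jp_g(D_j)$, where $p_g(D_j)=\operatorname{length}H^1(W_j,\mathcal O_{W_j})$ for a fixed proper birational morphism $W_j\to\operatorname{Spec}D_j$ with $W_j$ regular.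

These numbers are finite, and $(\ast)_n$ holds with $n=\rho+g+p_g$.

If $f$ is a unit, then $H=D=D_f$ is the only ring in question and $(\ast)_1$ is trivial. So for *every* nonzero $f\in D$ there is a positive integer $n$, depending only on $D$ and $f$, such that $(\ast)_n$ holds.

**Theorem B.** Let $D$, $f$ be as in Theorem A and suppose that $\widehat D$ is normal. Then $g=0$, and $\rho$ is the number of minimal primes of $f\widehat D$. Let $n_{\min}$ be the least $n$ for which $(\ast)_n$ holds. Then
$$\rho\le n_{\min}\le\rho+p_g(\widehat D).$$
If $p_g(\widehat D)=0$ (in particular if $D$ is regular), then $(\ast)_n$ holds if and only if $n\ge\rho$; so $(\ast)_1$ holds if and only if $\sqrt{f\widehat D}$ is prime.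

An *overring* of a domain is a ring between it and its quotient field. $D_f$ is the localization at the powers of $f$, and $(D_f)_M$ is the localization of $D_f$ at the multiplicative set $H\setminus M$; the same notation $(D_f)_P$ is used for any prime $P$ of $H$. A valuation overring of $H$ is a valuation ring of $F$ containing $H$, and $F$ itself is allowed. The index $f$ always means localization; $D_1,\dots,D_r$ are the rings of Theorem A.

In words: $H$ sits between $D$ and $D_f$, and $(D_f)_M$ is the part of $H_M$ that one sees where $f$ is invertible. The condition asks how many valuations describe the rest. The rings $H$ are wild in general (they need not be Noetherian), and the question is whether one number serves all $H$ and all $M$ at once. It is asked in Bruce Olberding and Francesca Tartarone, "Integrally closed rings in birational extensions of two-dimensional regular local rings", arXiv:1211.6054 (2012). Two facts come with the question. (i) If $D$ is regular, $f$ is a regular parameter, and either $D$ is equicharacteristic or $D$ has mixed characteristic and $f$ is a prime integer, then $(\ast)_1$ holds. (ii) $(\ast)_1$ can hold only if $f$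 lies in a unique height one prime of $D$. In (i) the ideal $f\widehat D$ is prime, so $\rho=1$ and $p_g=0$, in agreement with Theorem B.

## 2. Branches, gluing, genus: the numbers in the bound

We first recall the facts on which everything rests.

**(2.1) DVRs are maximal subrings.** Let $V$ be a DVR of a field $K$ with uniformizer $\pi$. If $x\in K\setminus V$, then $x=\text{unit}\cdot\pi^{-m}$ with $m\ge1$, so $\pi^{-1}\in V[x]$ and $V[x]=K$. Thus $V$ is a maximal proper subring of $K$. Two consequences: distinct DVRs of $K$ are incomparable, and a local ring $B\subseteq K$ that dominates $V$ equals $V$ (it is not $K$, because $\pi$ is not a unit in it).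

**(2.2) Krull domains.** If $H$ is a Krull domain, then $H_Q$ is a DVR for every height one prime $Q$; a nonzero element lies in only finitely many such $Q$; and $H_P=\bigcap_{Q\subseteq P,\ \operatorname{ht}Q=1}H_Q$ for every prime $P$. The integral closure of a Noetherian domain is a Krull domain (Mori–Nagata; Nagata, *Local Rings*, (33.10)), and it is Noetherian if the domain has dimension at most $2$ (Nagata, *Local Rings*, (33.12)).

**(2.3) Dimension inequality and formula** (Matsumura, *Commutative Ring Theory*, Theorems 15.5 and 15.6). Let $A\subseteq B$ be domains with the same quotient field, $A$ Noetherian, $P$ a prime of $B$ and $\mathfrak a=P\cap A$. Then $\operatorname{ht}P+\operatorname{trdeg}_{\kappa(\mathfrak a)}\kappa(P)\le\operatorname{ht}\mathfrak a$, where $\kappa(\cdot)$ denotes a residue field. Equality holds if $A$ is universally catenary and $B$ is finitely generated over $A$.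

**(2.4) Cohomology.** If $X$ is proper over a Noetherian affine scheme, then the cohomology modules of coherent sheaves are finite, and if the fibres have dimension at most $1$, then $H^2(X,\cdot)=0$ on coherent sheaves.

**The rings $D_j$.** Being normal of dimension $2$, $D$ is Cohen–Macaulay, hence universally catenary, and $\widehat D$ is Cohen–Macaulay. So $\dim\widehat D/P_j=2$ for all $j$, and $\dim\widehat D/p=1$ for every height one prime $p$. The ring $D_j$ is finite over $\widehat D$, and it is a complete local excellent normal domain of dimension $2$. Its maximal ideal is denoted $\mathfrak m_j$, its residue field $k_j$; the latter is finite over $k$. A nonzero element of $D$ is a nonzerodivisor on $\widehat D$ by flatness, so it lies in no $P_j$. Hence $D\subseteq D_j$ and $F\subseteq F_j$. Since $f$ is a nonzero nonunit of $D_j$, we have $\rho_j\ge1$. A prime of $D_j$ lying over a height one prime of $\widehat D$ is nonzero with one-dimensional residue ring, so it has height one.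

**The number $\rho$.** It counts the formal branches of $f=0$. Let $D=k[x,y]_{(x,y)}$ with $\operatorname{char}k\neq2$ and $f=y^2-x^2(1+x)$. Then $fD$ is prime. In $\widehat D=k[[x,y]]$ there is $u$ with $u^2=1+x$, so $f=(y-xu)(y+xu)$ and $\rho=2$. By Theorem B, $(\ast)_1$ fails and $(\ast)_2$ holds, although $f$ lies in a unique height one prime of $D$. So the necessary condition in (ii) is not sufficient.

**The number $g$.** It measures how $\prod_jD_j$ is glued along curves to give $\widehat D_{red}$. By integrality $\gamma(p)\ge1$. The sum is finite: the extension $\widehat D_{red}\subseteq\prod_jD_j$ is finite inside the total quotient ring, so its conductor $\mathfrak c$ contains a nonzerodivisor. If $p\not\supseteq\mathfrak c$, then the two rings agree after localization at $p$ and $\gamma(p)=1$. The height one primes containing $\mathfrak c$ are minimal over $\mathfrak c$, so there are finitely many. To see the count at work, take the ring $k[[x,y,z]]/(xy)$ in place of $\widehat D$ (only as an illustration of the count). It has the two components $k[[y,z]]$ and $k[[x,z]]$; over $p=(x,y)$ there is one prime in each, so $\gamma(p)=2$, and the other height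 one primes have $\gamma=1$, since they do not contain the conductor $(x,y)$. The sum is $1$.

**The number $p_g$.** The scheme $W_j$ exists by Lipman, *Desingularization of two-dimensional schemes*, Ann. of Math. 107 (1978). Finiteness of the length follows from a fact that we use all the time.

**(2.5)** *A proper birational morphism from an integral scheme $X$ to $\operatorname{Spec}D_j$ is an isomorphism over $U=\operatorname{Spec}D_j\setminus\{\mathfrak m_j\}$.* Indeed, the local ring of a point of $X$ over a point $\mathfrak q\in U$ dominates $(D_j)_{\mathfrak q}$, which is a DVR or $F_j$; by (2.1) it equals $(D_j)_{\mathfrak q}$. Two points of a separated integral scheme with the same local ring in the function field coincide. So the fibres over $U$ have at most one point, and the morphism over $U$ is proper and quasi-finite, hence finite; being birational onto a normal scheme it is an isomorphism.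

So the finite module $H^1(W_j,\mathcal O_{W_j})$ is supported at $\mathfrak m_j$ and has finite length. If $D_j$ is regular we take $W_j=\operatorname{Spec}D_j$ and get $p_g(D_j)=0$. For an example with $p_g=1$ let $D$ be the local ring at the vertex of the cone $x^3+y^3+z^3=0$ over a field $k$ of characteristic $\neq3$, and let $E\subset\mathbb P^2$ be the smooth cubic. The blow-up of the vertex is the total space $\operatorname{Spec}\bigoplus_{n\ge0}\mathcal O_E(n)$ of a line bundle over $E$, hence regular, and its $H^1(\mathcal O)$ is $\bigoplus_{n\ge0}H^1(E,\mathcal O_E(n))=H^1(E,\mathcal O_E)\cong k$. Base change to $\widehat D$ preserves regularity ($D$ is excellent) and this cohomology group (flatness). Theorem B then says $\rho\le n_{\min}\le\rho+1$.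

**A bound depending on $D$ alone.** If $\widehat D$ is normal there is none. By prime avoidance $D$ has infinitely many height one primes. Choose $N$ of them and $0\ne f$ in their intersection. Over each of these primes lies a height one prime of $\widehat D$, as shown in (8.1) below, so $\rho\ge N$ and $n_{\min}\ge N$.

## 3. Valuations become height one primes

For a Krull domain $H$ with $D\subseteq H\subseteq D_f$ and a prime $P$ of $H$, let $N(H,P)$ be the number of height one primes $Q$ of $H$ with $f\in Q\subseteq P$. It is finite by (2.2).

**Proposition 3.1.** (a) Let $n\ge1$. If $N(H,M)\le n$ whenever $H$ is the integral closure of a finitely generated $D$-algebra $A$ with $D\subseteq A\subseteq D_f$ and $M$ is a maximal ideal of $H$, then $(\ast)_n$ holds.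
(b) If $(\ast)_n$ holds, then $N(H,M)\le n$ for every Krull domain $H$ with $D\subseteq H\subseteq D_f$ and every maximal ideal $M$ of $H$.

**Step 1 of (a): the Krull case.** This step produces the valuations for $H$ as in (a), at an arbitrary prime $P$. $H$ is Krull by Mori–Nagata, and $H\subseteq D_f$ because $D_f$ is integrally closed. Start from $H_P=\bigcap_{Q\subseteq P}H_Q$. If $f\notin Q\subseteq P$, then $D_f\subseteq H_Q$ and $H\setminus P\subseteq H\setminus Q$, so $(D_f)_P\subseteq H_Q$. Also $H_P\subseteq(D_f)_P$. Hence
$$H_P=\bigcap_{f\in Q\subseteq P}H_Q\ \cap\ (D_f)_P .$$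
The number of DVRs here is $N(H,P)\le N(H,M)\le n$ for any maximal ideal $M\supseteq P$. Pad the list to length $n$ by repetitions, or by any valuation overring of $H_P$ if there is no $Q$.

**Step 2 of (a): passing to the limit.** This step treats an arbitrary integrally closed $H$ between $D$ and $D_f$, with $M$ maximal. Let $A_\alpha$ run over the directed set of finitely generated $D$-subalgebras of $H$. Let $H_\alpha\subseteq H$ be the integral closure of $A_\alpha$ and $M_\alpha=M\cap H_\alpha$, a prime. Step 1 gives
$$(H_\alpha)_{M_\alpha}=V_{\alpha1}\cap\dots\cap V_{\alpha n}\cap(D_f)_{M_\alpha}.$$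
If $\alpha\le\beta$, then $M_\beta\cap H_\alpha=M_\alpha$, so the rings $(H_\alpha)_{M_\alpha}$ and $(D_f)_{M_\alpha}$ increase with $\alpha$. Their unions are $H_M$ and $(D_f)_M$, since a fraction involves only finitely many elements of $H$. The sets $\{\beta\ge\alpha\}$ have the finite intersection property, so there is an ultrafilter $\omega$ on the index set containing all of them. Put
$$V_i=\{x\in F:\ \{\alpha: x\in V_{\alpha i}\}\in\omega\}.$$
This is a ring, because $\omega$ is closed under finite intersections and supersets. It is a valuation ring of $F$: for $x\in F^*$ the sets $\{\alpha:x\in V_{\alpha i}\}$ and $\{\alpha:x^{-1}\in V_{\alpha i}\}$ cover the index set, so one of them lies in $\omega$.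

If $x\in(H_\alpha)_{M_\alpha}$, then $x\in V_{\beta i}$ for all $\beta\ge\alpha$, so $x\in V_i$. Thus $H_M\subseteq V_1\cap\dots\cap V_n\cap(D_f)_M$. Conversely let $x$ lie in the right-hand side. Then $x\in(D_f)_{M_\alpha}$ for all $\alpha\ge\alpha_0$, and $\{\alpha:x\in V_{\alpha i}\text{ for all }i\}\in\omega$ meets $\{\alpha\ge\alpha_0\}\in\omega$. For $\alpha$ in both sets, $x\in(H_\alpha)_{M_\alpha}\subseteq H_M$.

**Step of (b).** The purpose is to attach to each $Q$ its own index $i$. Let $H_M=\bigcap V_i\cap(D_f)_M$, and let $f\in Q\subseteq M$ with $\operatorname{ht}Q=1$. Localization commutes with finite intersections, so localizing at $H\setminus Q$ gives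
$$H_Q=\bigcap_i(V_i)_Q\cap((D_f)_M)_Q .$$
The last ring contains $H_Q$ and $1/f\notin H_Q$, so it is $F$ by (2.1). Each $(V_i)_Q$ contains $H_Q$, so it is $H_Q$ or $F$, and they are not all $F$. So some $(V_i)_Q=H_Q$, whence $V_i\subseteq H_Q$. If the same $i$ served $Q$ and $Q'$, then $H_Q$ and $H_{Q'}$ would be overrings of the valuation ring $V_i$, hence comparable, hence equal by (2.1), and $Q=Q'$. So distinct $Q$ need distinct $i$. $\square$

From now on the task is to bound $N(H,M)$.

## 4. Some rings over the plane

Let $D=k[x,y]_{(x,y)}$ in this section. All the rings below are localizations, at $k[x,y]\setminus(x,y)$, of normal affine $k$-algebras of dimension $2$, and the primes named contain $x$ and $y$ or are generated by an element visibly prime, so we may compute in the affine algebra.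

**Example 4.1.** Let $f=x$, $H=D[y/x]$ and $M=(x,y/x)$. Here $k[x,y,y/x]=k[x,y/x]$ is a polynomial ring, and the only height one prime containing $f$ is $(x)$. So $N(H,M)=1$.

**Example 4.2.** Let $f=xy$, $H=D[x/y]$ and $M=(y,x/y)$. Now $k[y,x/y]$ is a polynomial ring and $f=y^2\cdot(x/y)$. Two height one primes contain $f$, namely $(y)$ and $(x/y)$, and both lie in $M$. So $N(H,M)=2$ and $(\ast)_1$ fails by Proposition 3.1(b). The two primes differ: $(x/y)$ contracts to the height one prime $xD$ of $D$, while $(y)$ contains $x$ and $y$ and contracts to $\mathfrak m$.

**Example 4.3.** Let $f=xy$ again and $A=D[x^2/y,\,y^2/x]$. Put $x=\sigma^2\tau$, $y=\sigma\tau^2$ with new variables $\sigma,\tau$; this embeds $k(x,y)$ in $k(\sigma,\tau)$. Then $x^2/y=\sigma^3$ and $y^2/x=\tau^3$, so before localization the ring is $k[\sigma^3,\sigma^2\tau,\sigma\tau^2,\tau^3]$, the normal ring of polynomials in $\sigma,\tau$ whose terms have degrees divisible by $3$. So $H=A$. The element $f=\sigma^3\tau^3$ lies in exactly two height one primes, the contractions of $(\tau)$ and $(\sigma)$, with quotients $k[\sigma^3]$ and $k[\tau^3]$. Both lie in $M=(\sigma^3,\sigma^2\tau,\sigma\tau^2,\tau^3)$,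 so $N(H,M)=2$, and this time both primes contract to $\mathfrak m$.

**Example 4.4.** Let $f=x$, let $c_1,\dots,c_m\in k$ be distinct, put $v=y/x$, $P(v)=\prod(v-c_i)$, $w=P(v)/x$ and $H=D[v,w]$. Before localization this is $k[x,v,w]/(xw-P(v))$: the polynomial is irreducible, being linear in $w$ with $x$ and $P(v)$ coprime. The surface is smooth, because where $x=w=0$ we have $P(v)=0$ and $P'(v)\neq0$. The height one primes containing $x$ are $(x,v-c_i)$, $i=1,\dots,m$, with quotients $k[w]$. A maximal ideal containing $x$ contains $P(v)$, hence exactly one $v-c_i$; so $N(H,M)\le1$ for all $M$.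

## 5. A curve through $M$ must run to the locus $f=0$

The straightforward attack is geometric. If $H$ is the integral closure of $A=D[b_1/f^q,\dots,b_l/f^q]$, then $\operatorname{Spec}A$ is an open piece of the blow-up of $J=(f^q,b_1,\dots,b_l)$. The primes $Q$ to be counted are either strict transforms of curves in $\operatorname{Spec}D$, which are bounded by the number of height one primes of $D$ containing $f$, or curves contracted to the closed point. One would like to bound the number of contracted curves. Example 4.4 shows where this stops: with $D$ and $f=x$ fixed, $H$ has $m$ height one primes containing $f$, and $m$ is arbitrary. The total number of contracted curves in $\operatorname{Spec}H$ has no bound, so an argument that does not use that the curves pass through one common point $M$ must fail.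

Suppose for the moment that $D$ is complete. Let $X$ be the normalized blow-up of $J$ and $Z\subset X$ the divisor where $f^q$ fails to generate $J\mathcal O_X$. Then $\operatorname{Spec}H=X\setminus Z$. Let $C_1,\dots,C_s$ be the contracted curves through $M$. Each $C_i$ is projective, so it cannot lie in the affine scheme $X\setminus Z$: it must meet $Z$. So each $C_i$ joins the point $M$ to a connected component of $Z\cap E$, where $E$ is the closed fibre. Two facts finish the count.

* If two curves through $M$ reach the same component of $Z\cap E$, they close a loop in $E$. Loops contribute to $H^1(E,\mathcal O_E)$, whose dimension is at most $p_g$, whatever $X$ is.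
* Every connected component of $Z$ contains a branch of $f=0$ coming from $\operatorname{Spec}D$, because $Z$ is ample and a divisor made of contracted curves cannot be ample on itself. So there are at most $\rho$ components.

In Example 4.3, $J=(xy,x^3,y^3)$. The chart where $x^3$ generates $J$ is $\operatorname{Spec}D[y/x^2]$, since $xy/x^3=y/x^2$ and $y^3/x^3=(y/x^2)^3x^3$. There $E$ is $x=0$, and $Z$, the zero locus of $xy/x^3=y/x^2$, is the strict transform of the branch $y=0$; it meets $E$ in one point. The chart of $y^3$ is symmetric. So $E$ consists of two curves that meet at $M$, and each runs to its own branch.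

If $D$ is not complete we must pass to $\widehat D$, which may be neither normal nor a domain. There $M$ is replaced by several points. The number $g$ controls how many.

## 6. Loops cost $H^1$

**Lemma 6.1.** Let $Y$ be a reduced proper scheme of dimension $\le1$ over a field $\kappa$ and $h=\dim_\kappa H^1(Y,\mathcal O_Y)$. Let $C_1,\dots,C_s$ be distinct one-dimensional irreducible components of $Y$, and let $T_1,\dots,T_N$ ($N\ge1$) be pairwise disjoint nonempty connected closed subsets, none of which contains any $C_i$. If every $C_i$ meets at least two of the $T_a$, then $s\le h+N-1$.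

For two projective lines glued transversally at two points we have $h=1$; with the two points as $T_1,T_2$ the lemma reads $2\le1+2-1$.

**Step 1: cut down $Y$ and compare it with its pieces.** Give all closed subsets the reduced structure. Let $Y'=\bigcup C_i\cup\bigcup T_a$. Since $H^2=0$, the map $H^1(\mathcal O_Y)\to H^1(\mathcal O_{Y'})$ is onto, so replacing $Y$ by $Y'$ does not increase $h$; the $C_i$ are still components. Consider
$$0\to\mathcal O_Y\to\bigoplus_i\mathcal O_{C_i}\oplus\bigoplus_a\mathcal O_{T_a}\to\mathcal S\to0 ,$$
which is exact on the left because $Y$ is reduced and is the union of the pieces. The generic point of a one-dimensional component of $Y$ lies in exactly one piece: the $C_i$ are distinct, no $T_a$ contains a $C_i$, and the $T_a$ are disjoint. So $\mathcal S$ vanishes at these points and is supported at finitely many closed points. Let $\kappa_i=H^0(\mathcal O_{C_i})$ and $\tau_a=H^0(\mathcal O_{T_a})$. These are finite, reduced, connected $\kappa$-algebras, that is, fields finite over $\kappa$. The long exact sequence gives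
$$h\ \ge\ \dim\operatorname{coker}\Big(\bigoplus\kappa_i\oplus\bigoplus\tau_a\to H^0(\mathcal S)\Big).$$

**Step 2: replace $H^0(\mathcal S)$ by something explicit.** If $m_y$ pieces contain the closed point $y$, then evaluation at $y$ maps $\mathcal S_y$ onto $\kappa(y)^{m_y}/\kappa(y)$, with $\kappa(y)$ embedded diagonally. For each $i$ choose points $y_i\in C_i\cap T_{a(i)}$ and $y_i'\in C_i\cap T_{b(i)}$ with $a(i)\neq b(i)$. They are closed, since $C_i\cap T_a$ is a proper closed subset of $C_i$, and $y_i\ne y_i'$. At most one $T_a$ contains a given $y$. Taking "$C_i$-coordinate minus $T$-coordinate" at $y_i$ and at $y_i'$ kills the diagonals and gives a map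
$$H^0(\mathcal S)\to\bigoplus_i\big(\kappa(y_i)\oplus\kappa(y_i')\big).$$
It is onto: at each $y$ take the $T$-coordinate $0$ and the $C_i$-coordinates arbitrary; each $i$ occurs at most once for a given $y$. Hence $h\ge\dim\operatorname{coker}\Phi$, where $\Phi:\bigoplus\kappa_i\oplus\bigoplus\tau_a\to\bigoplus_i(\kappa(y_i)\oplus\kappa(y_i'))$ is
$$\Phi\big((c_i),(e_a)\big)=\big(c_i(y_i)-e_{a(i)}(y_i),\ c_i(y_i')-e_{b(i)}(y_i')\big)_i .$$

**Step 3: count on a graph.** Let $\mathcal G$ be the bipartite graph whose vertices are the $C_i$ and the $T_a$ and whose $2s$ edges are the incidences chosen in Step 2. A vertex $v$ has weight $d_v$, the degree over $\kappa$ of its field. An edge $\epsilon$ at the point $y$ has weight $w_\epsilon=[\kappa(y):\kappa]$. Evaluation embeds the field of either end in $\kappa(y)$, so $w_\epsilon\ge d_v$ for both ends $v$.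

The map $\Phi$ splits over the connected components $K$ of $\mathcal G$. Let $L_K=(\text{edges})-(\text{vertices})+1\ge0$. Take a spanning tree of $K$ rooted at a vertex of minimal weight $d$, and match each non-root vertex with its parent edge. The $L_K$ edges outside the tree have weight $\ge d$. The constants from $\kappa$ lie in the kernel, so $\dim\ker\Phi_K\ge1$. If $L_K\ge1$, then
$$\dim\operatorname{coker}\Phi_K=\sum w_\epsilon-\sum d_v+\dim\ker\Phi_K\ \ge\ L_Kd-d+1\ \ge\ L_K .$$
If $L_K=0$, the inequality $\dim\operatorname{coker}\Phi_K\ge L_K$ is trivial. Summing over $K$,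
$$h\ \ge\ \sum_KL_K=2s-(s+N)+\#\{K\}\ \ge\ s-N+1. \qquad\square$$

## 7. The closed fibre has at most $p_g$ independent loops

**Lemma 7.1.** Let $X\to\operatorname{Spec}D_j$ be projective birational with $X$ normal and integral, and let $E$ be its reduced closed fibre. Then $\dim_{k_j}H^1(E,\mathcal O_E)\le p_g(D_j)$.

Note that $\dim E\le1$: a point of $E$ has local ring of dimension at least $1$, so its residue field has transcendence degree at most $1$ over $k_j$ by (2.3).

**Step 1: point blow-ups do not change $H^1(\mathcal O)$.** Let $S$ be a regular local ring of dimension $2$ with parameters $a,b$, and let $S_1$ be the blow-up of the closed point of $\operatorname{Spec}S$. It is the hypersurface $aT_1-bT_0=0$ in $\mathbb P^1_S$. From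
$$0\to\mathcal O(-1)\to\mathcal O_{\mathbb P^1_S}\to\mathcal O_{S_1}\to0$$
we read off $H^0(\mathcal O_{S_1})=S$ and $H^1(\mathcal O_{S_1})=0$. So for the blow-up $\pi$ of a codimension $2$ closed point of a regular surface, $\pi_*\mathcal O=\mathcal O$ and $R^1\pi_*\mathcal O=0$ (localize at the point). Hence $H^1(\mathcal O)$ does not change, and the new surface is again regular. All closed points of $W_j$, and of surfaces obtained from it in this way, have codimension $2$: they lie over $\mathfrak m_j$ with residue field finite over $k_j$, and (2.3) applies.

**Step 2: a sequence of point blow-ups of $W_j$ maps to $X$.** *Claim: finitely many closed point blow-ups $W'\to W_j$ admit a birational $D_j$-morphism $W'\to X$.* Let $X\subset\mathbb P^N_{D_j}$ be closed and let $g_0,\dots,g_N\in F_j$ be homogeneous coordinates of its generic point. Since $W_j$ is locally factorial, we may divide out the common divisor: $\sum g_i\mathcal O_{W_j}=I\cdot\mathcal N$ with $\mathcal N$ invertible and $I$ an ideal sheaf such that $V(I)$ is a finite set of closed points of codimension $2$. Put $\ell(I)=\sum_x\operatorname{length}_{\mathcal O_x}\mathcal O_x/I_x$. If $\ell(I)>0$,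 blow up some $x\in V(I)$, with exceptional curve $E_x$. Then $I\mathcal O=I'\mathcal O(-\nu E_x)$ with $\nu\ge1$ and $V(I')$ finite.

We show $\ell(I')<\ell(I)$. Nothing changes at the other points of $V(I)$, so work over $S=\mathcal O_x$ with maximal ideal $\mathfrak m_S$, and write $I$ also for $I_x$. The sheaf $I\mathcal O_{S_1}$ is a quotient of some $\mathcal O_{S_1}^r$. As $H^2=0$ on coherent sheaves and $H^1(\mathcal O_{S_1})=0$, we get $H^1(I\mathcal O_{S_1})=0$. Hence
$$H^0(\mathcal O_{S_1}(-\nu E_x))\to H^0\big(\mathcal O_{S_1}(-\nu E_x)/I\mathcal O_{S_1}\big)$$
is onto. Its target is isomorphic to $H^0(\mathcal O_{S_1}/I')$, because an invertible sheaf on a scheme with finite closed support is trivial. A section of $\mathcal O_{S_1}(-\nu E_x)$ is an element of $S$ that vanishes on $E_x$, so it is not a unit: $H^0(\mathcal O_{S_1}(-\nu E_x))\subseteq\mathfrak m_S$. The kernel $H^0(I\mathcal O_{S_1})$ contains $I$. So the $S$-length of $H^0(\mathcal O_{S_1}/I')$ is at most $\operatorname{length}(\mathfrak m_S/I)<\operatorname{length}(S/I)$. The $S$-length is at least the sum of the lengths over the local rings of $S_1$, since each residue field $\kappa(y)$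 has $S$-length $[\kappa(y):\kappa(x)]\ge1$. This proves $\ell(I')<\ell(I)$.

After finitely many steps $\ell=0$. Then the $g_i$ generate an invertible sheaf on $W'$ and define a morphism $W'\to\mathbb P^N_{D_j}$. It sends the generic point to that of $X$, and $W'$ is integral, so it factors through a birational morphism $h:W'\to X$.

**Step 3: compare the three groups.** The morphism $h$ is proper and birational and $X$ is normal, so $h_*\mathcal O_{W'}=\mathcal O_X$, and the Leray spectral sequence gives
$$H^1(X,\mathcal O_X)\hookrightarrow H^1(W',\mathcal O_{W'})=H^1(W_j,\mathcal O_{W_j}),$$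
the equality by Step 1. Finally $H^1(X,\mathcal O_X)\to H^1(E,\mathcal O_E)$ is onto because $H^2(X,\cdot)=0$. Taking lengths over $D_j$ gives the lemma. $\square$

## 8. Passing to the completion

Fix $A=D[b_1/f^q,\dots,b_l/f^q]$ with $b_i\in D$, $q\ge1$; every finitely generated $D$-subalgebra of $D_f$ has this form. Let $H$ be its integral closure and $M$ a maximal ideal of $H$. By Proposition 3.1(a), Theorem A follows from $N(H,M)\le\rho+g+p_g$.

**Definition.** A height one prime $Q\ni f$ of $H$ is of the *first kind* if $p=Q\cap D$ has height one, and of the *second kind* if $Q\cap D=\mathfrak m$.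

There are no other cases, as $0\ne f\in Q\cap D$. For the first kind $D_p\subseteq H_Q$ are DVRs of $F$, so $H_Q=D_p$ and $p$ determines $Q$. In Example 4.2 there is one prime of each kind; in Example 4.3 both are of the second kind. Let $e$ and $s$ be the numbers of primes of first and second kind contained in $M$, so $N(H,M)=s+e$.

**(8.1) The first kind is bounded by $\rho$.** *For each height one prime $p\ni f$ of $D$ there is a height one prime $\mathfrak p'$ of some $D_j$ with $\mathfrak p'\cap D=p$.* Take $p'$ minimal over $p\widehat D$. By flatness, $p'\cap D=p$ and $\operatorname{ht}p'=1$. Take for $\mathfrak p'$ a prime of $\prod_jD_j$ over $p'$; it has height one in its factor by Section 2. (The argument works for every height one prime of $D$.) Distinct $p$ give distinct $\mathfrak p'$, all containing $f$, so $e\le\rho$. If $s=0$, then $N(H,M)\le\rho$ and we are done. **Assume $s\ge1$ from now on.** Then $\mathfrak m\subseteq M$.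

**The rings $A_j$, $T$, $G$.** Let $A_j\subseteq F_j$ be the integral closure of $AD_j$. It is finite over $AD_j$, as $D_j$ is excellent. It is contained in the normal ring $(D_j)_f$ and contains $H$. Put $T=\prod_jA_j$ and $G=A\otimes_D\widehat D$. A prime of $T$ is a prime of one factor $A_j$, and its height is meant in that factor. Below we several times replace $A$ by an enlargement $A[h_1,\dots,h_t]$ with $h_i\in H$. This changes neither $H$ nor $A_j$ nor $T$, while $G$ changes accordingly.

**(8.2)** *$G\to T$ is finite with nilpotent kernel, so $\operatorname{Spec}T\to\operatorname{Spec}G$ is surjective.* This links $T$ to $A$. The ring $A_j$ is finite over $AD_j$, which is a quotient of $A\otimes_DD_j=G\otimes_{\widehat D}D_j$, and this is finite over $G$. By flatness $G\subseteq D_f\otimes_D\widehat D=\widehat D_f$, and the kernel of $\widehat D_f\to\prod F_j$ is the nilradical, since $f$ lies in no $P_j$.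

**(8.3)** *$G/\mathfrak m^nG=A/\mathfrak m^nA$.* So primes of $G$ containing $\mathfrak m$ correspond to primes of $A$ containing $\mathfrak m$, with the same residue fields.

**(8.4)** *If $u\in\operatorname{Spec}A_j$ contains $\mathfrak m$, then $u\cap D_j=\mathfrak m_j$, and $A_j/u$ is integral over the image of $A$, hence over the image of $H$.* The ring $D_j/\mathfrak mD_j$ is local and finite over $k$, so $u\cap D_j=\mathfrak m_j$ and the image of $D_j$ in $A_j/u$ is $k_j$, finite over $k$. Now $A_j$ is integral over $AD_j$.

**(8.5)** *Every prime $P\supseteq\mathfrak m$ of $H$ is the contraction of a prime of $T$, and only finitely many primes of $H$ lie over $P\cap A$.* For an enlargement $A_\alpha$ of $A$ let $\Sigma_\alpha$ be the set of primes of $T$ over $P\cap A_\alpha$. By (8.3) they are the primes of $T$ over one prime of $A_\alpha\otimes_D\widehat D$, so by (8.2) $\Sigma_\alpha$ is finite and nonempty. If $A_\alpha\subseteq A_\beta$, then $\Sigma_\beta\subseteq\Sigma_\alpha$. Choose $\Sigma_\alpha$ with the fewest elements. For any $\beta$ take $A_\gamma$ containing $A_\alpha$ and $A_\beta$; then $\Sigma_\gamma\subseteq\Sigma_\alpha$ has as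 many elements, so $\Sigma_\alpha=\Sigma_\gamma\subseteq\Sigma_\beta$. Thus $\bigcap\Sigma_\beta\ne\emptyset$, and its members contract to $P$ because $H$ is the union of the enlargements. For the second claim: by the first, every prime of $H$ over $P\cap A$ is the contraction of a member of the finite set of primes of $T$ over $P\cap A$.

**(8.6)** *If $Q\supseteq\mathfrak m$ is a height one prime of $H$, then $\operatorname{trdeg}_k\kappa(Q)=1$, and every $u\in\operatorname{Spec}T$ over $Q$ has height one.* So the primes of the second kind come from height one primes of $T$. The primes of $H$ over $Q\cap A$ are finitely many by (8.5), and incomparable because $H$ is integral over $A$. By prime avoidance we adjoin to $A$ an element of $Q$ outside the other ones; then $Q$ is the only prime of $H$ over $\mathfrak q=Q\cap A$. So the localization of $H$ at $A\setminus\mathfrak q$ is $H_Q$, and it is integral over $A_{\mathfrak q}$; hence $\operatorname{ht}\mathfrak q=1$. The dimension formula over $D$ gives $\operatorname{trdeg}_k\kappa(\mathfrak q)=2-1=1$, and $\kappa(Q)$ is algebraic over $\kappa(\mathfrak q)$. If $u$ lies over $Q$, then $\operatorname{trdeg}_k\kappa(u)=1$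 by (8.4), so $\operatorname{ht}u\le1$ by the dimension inequality over $D_j$; and $u\neq0$ since $u\supseteq\mathfrak m$.

**(8.7) The set $\mathcal U$.** Let $\mathcal U$ be the set of height one primes of $T$ that contain $\mathfrak m$. They are minimal over $\mathfrak mA_j\ne0$, so $\mathcal U$ is finite. For $u\in\mathcal U$, $u\subset A_j$, put $V_u'=(A_j)_u$ (a DVR), $V_u=V_u'\cap F$ and $Q_u=u\cap H$. *Then $V_u=H_{Q_u}$ is a DVR with residue field $\kappa(u)$, and $u\mapsto Q_u$ is injective.*

*$V_u$ is a DVR.* Let $x=a/b\in F_j^*$ with $a,b\in\widehat D/P_j$. Elements of $\mathfrak m$ have positive value. If $a_0,b_0\in D$ approximate $a,b$ modulo a high power of $\mathfrak m$, then $a_0,b_0\ne0$ and $x/(a_0/b_0)\equiv1$ modulo any prescribed power of the maximal ideal of $V'_u$. So every element of $F_j^*$ is arbitrarily well approximated by elements of $F$, and $V_u$ is a DVR with the same value group, residue field and completion as $V_u'$.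

*$V_u$ determines $u$.* Let $V=V_u$. The local homomorphism $D\to V$ has a unique continuous extension $\widehat D\to\widehat V$, and it must be $\widehat D\to D_j\to V_u'\to\widehat{V_u'}=\widehat V$. So $V$ determines the kernel $P_j$, hence $j$, then the embedding $F_j\subset\operatorname{Frac}\widehat V$, then $V_u'=\widehat V\cap F_j$, and finally $u$.

*$V_u=H_{Q_u}$.* The dimension formula over $D_j$ gives $\operatorname{trdeg}_{k_j}\kappa(u)=1$. By (8.4), $\operatorname{trdeg}_k\kappa(Q_u\cap A)=1$, so $\operatorname{ht}(Q_u\cap A)\le1$ by the dimension inequality over $D$. A chain of primes of $H$ contracts to a chain of the same length in $A$, so $\operatorname{ht}Q_u\le1$; and $Q_u\supseteq\mathfrak m\neq0$. So $H_{Q_u}$ is a DVR contained in $V_u\neq F$, and they are equal by (2.1). Hence $Q_u$ determines $V_u$, which determines $u$.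

**(8.8) The set $\mathcal Z$.** Let $\mathcal Z$ be the set of primes of $T$ over $M$. It is finite and nonempty by (8.5), and its members contain $\mathfrak m$. Since $A/(M\cap A)$ is a field, (8.4) shows that $A_j/z$ is a field for $z\in\mathcal Z$, $z\subset A_j$. This field is a finitely generated $k_j$-algebra, hence finite over $k_j$ and over $k$; so $H/M$ is finite over $k$. By the dimension formula $\operatorname{ht}z=2$.

**(8.9) Lifting the $Q_i$.** Let $Q_1,\dots,Q_s$ be the primes of the second kind in $M$. By (8.5) and (8.6) choose $u_i\in\mathcal U$ over $Q_i$, say $u_i\subset A_{j(i)}$. The $u_i$ are distinct. *Some $z\in\mathcal Z$ contains $u_i$*: by (8.4) the extension $H/Q_i\subseteq A_{j(i)}/u_i$ is integral, so some prime lies over $M/Q_i$.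

If $D$ is complete, then $T=A_1=H$ and $\mathcal Z=\{M\}$, and one can skip to Section 10.

## 9. The number of points over $M$

**Proposition 9.1.** $|\mathcal Z|\le1+g$.

Put $\mu=M\cap A$, a maximal ideal of $A$.

**Step 1: $R=H_M$ is a two-dimensional normal Noetherian local ring.** This gives the depth on which the connectedness in Step 3 rests. By (8.6) $\kappa(Q_1)$ is not algebraic over $k$, while $H/M$ is; so $Q_1\subsetneq M$. With $\operatorname{ht}M\le\operatorname{ht}\mu\le2$ we get $\operatorname{ht}M=2$. Since $\dim A\le2$ by the dimension inequality, $H$ is Noetherian by Nagata, *Local Rings*, (33.12). So $R$ has dimension $2$ and, being normal, depth $2$.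

**Step 2: enlarge $A$.** We arrange three conditions that make $A$ resemble $H$ near $M$ and at the curves.

1. $M$ is the only prime of $H$ over $\mu$; then $R$ is the localization $H_\mu$ of $H$ at $A\setminus\mu$.
2. $R=A_\mu+\mu R$.
3. For $u\neq u'$ in $\mathcal U$ we have $Q_u\cap A\ne Q_{u'}\cap A$, and $\kappa(Q_u\cap A)=\kappa(u)$ for all $u\in\mathcal U$.

Each condition persists under further enlargement, so they can be arranged one after another.

For (1): the primes of $H$ over $\mu$ are finitely many by (8.5) and all maximal. Adjoin an element of $M$ outside the others.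

For (2): given (1), a prime of $R=H_\mu$ containing $\mu$ lies over $\mu$, so it is the maximal ideal. So $R/\mu R$ has finite length over $R$. As $H/M$ is finite over $k$, hence over $A/\mu$, $R/\mu R$ is a finite $A_\mu$-module. It is generated by the images of finitely many elements of $H$ (clear denominators in $A\setminus\mu$). Adjoin them.

For (3): by (8.7) the $Q_u$ are distinct height one primes, so they are incomparable; adjoin an element of $Q_u\setminus Q_{u'}$ for each ordered pair. Next, $\kappa(u)=\kappa(Q_u)$ is a finitely generated field extension of $k$, because $A_j/u$ is a finitely generated $k_j$-algebra. It is algebraic over $\kappa(Q_u\cap A)$ by (8.4), so it is finite over it and generated by the images of finitely many elements of $H$. Adjoin them.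

**Step 3: a punctured spectrum is connected.** This is the source of the bound. Iterating (2) gives $R=A_\mu+\mu^nR$ for all $n$. So $A_\mu/\mu^nA_\mu\to R/\mu^nR$ is onto. The kernels have finite length, so the Mittag-Leffler condition holds, and
$$\widehat{A_\mu}\to\varprojlim R/\mu^nR=\widehat R$$
is onto ($\mu R$ is primary to the maximal ideal of $R$).

Let $\mu'=\mu G$, the prime of $G$ over $\mu$, and $S=G_{\mu'}$. As $\mathfrak m\subseteq\mu$, (8.3) gives $G/\mu^nG=A/\mu^n$, so $\widehat S=\widehat{A_\mu}$. By (1) the primes of $T$ over $\mu'$ are exactly the members of $\mathcal Z$. Since $T$ is finite over $G$,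
$$T\otimes_G\widehat S=\prod_{z\in\mathcal Z}\widehat B_z,\qquad B_z=T_z,\quad\dim\widehat B_z=2 .$$
The natural map $\widehat S\to\prod\widehat B_z$ is finite, and its kernel is nilpotent by (8.2) and flatness of $\widehat S$ over $S$. It factors as $\widehat S\to\widehat R\to\prod\widehat B_z$, because $A_\mu\to B_z$ factors through $R$ and all maps are continuous. So $\widehat S\to\widehat R$ is onto with nilpotent kernel, and $\operatorname{Spec}\widehat R\to\operatorname{Spec}\widehat S$ is a homeomorphism. As $\operatorname{depth}\widehat R=2$, the ring of sections of $\mathcal O$ over the punctured spectrum of $\widehat R$ is $\widehat R$ itself, a local ring, which has no nontrivial idempotents. *So the punctured spectrum of $\widehat S$ is connected.*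

**Step 4: a connected graph on $\mathcal Z$.** Let $W_z$ be the image of $\operatorname{Spec}\widehat B_z$ in $\operatorname{Spec}\widehat S$, closed by finiteness, and let $W_z^\circ$ be $W_z$ without the closed point; it is nonempty since $\dim\widehat B_z=2$. The $W_z^\circ$ cover the punctured spectrum. Join $z\neq z'$ by an edge when $W_z^\circ\cap W_{z'}^\circ\ne\emptyset$. If this graph were disconnected, the punctured spectrum would be a disjoint union of two nonempty closed sets. So the graph is connected.

**Step 5: an obstruction attached to an edge.** This step extracts from an edge a prime of $G$ over which $T$ really splits. Let $\{z,z'\}$ be an edge, $w\in W_z^\circ\cap W^\circ_{z'}$, and choose points of $\operatorname{Spec}\widehat B_z$ and $\operatorname{Spec}\widehat B_{z'}$ over $w$. Let $v_0\subseteq z$ and $v_0'\subseteq z'$ be their contractions to $T$, and $w_0=w\cap G$. If $w_0=\mu'$, then $w$ would contain the maximal ideal of $\widehat S$; so $w_0\subsetneq\mu'$. Both $v_0$ and $v_0'$ lie over $w_0$. The fibre of $\operatorname{Spec}(T\otimes_G\widehat S)$ over $w$ is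
$$\operatorname{Spec}\big((T\otimes_G\kappa(w_0))\otimes_{\kappa(w_0)}\kappa(w)\big),$$
and it has at least two points, in the factors of $z$ and $z'$. Hence:

(O) *it is impossible that $T$ has exactly one prime $u$ over $w_0$ and $\kappa(u)=\kappa(w_0)$.*

For then $T\otimes_G\kappa(w_0)$ would be Artinian local with residue field $\kappa(w_0)$, and the fibre would be one point.

**Step 6: the case $\mathfrak m\subseteq w_0$ is impossible.** Let $u\subset A_j$ be any prime of $T$ over $w_0$. It contains $\mathfrak m$, and it is not maximal, since $w_0$ is not maximal and $T$ is finite over $G$. As $\dim A_j\le2$, $\operatorname{ht}u=1$, so $u\in\mathcal U$. Since $Q_u\cap A=w_0\cap A$, condition (3) shows that $u$ is unique and that $\kappa(u)=\kappa(w_0\cap A)\subseteq\kappa(w_0)\subseteq\kappa(u)$. This contradicts (O).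

**Step 7: the case $\mathfrak m\not\subseteq w_0$.** Here we show that edges come from gluing of height one primes. Put $p=w_0\cap\widehat D\ne\mathfrak m\widehat D$. For $u\in\operatorname{Spec}A_j$ over $w_0$, the prime $\mathfrak q=u\cap D_j$ lies over $p$. So $\mathfrak q\ne\mathfrak m_j$, and $(D_j)_{\mathfrak q}$ is a DVR or $F_j$. It is dominated by $(A_j)_u$, so $(A_j)_u=(D_j)_{\mathfrak q}$ by (2.1). Hence $\mathfrak q$ determines $u=\mathfrak q(D_j)_{\mathfrak q}\cap A_j$, and $\kappa(u)=\kappa(\mathfrak q)$.

Suppose first that $p=P_j$ is minimal. A prime of $D_i$ over $P_j$ contracts to a prime containing $P_i$, so $i=j$, and it contracts to $0$ in $\widehat D/P_j$, so it is $0$. Hence exactly one $u$ lies over $w_0$, and $\kappa(p)\subseteq\kappa(w_0)\subseteq\kappa(u)=F_j=\kappa(p)$. This contradicts (O).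

So $\operatorname{ht}p=1$. Let $\mathfrak q,\mathfrak q'$ be the height one primes of factors of $\prod D_i$ under $v_0,v_0'$, and let $\mathfrak q\subset D_j$. The ring $A_j/v_0$ lies between $C=D_j/\mathfrak q$, a complete one-dimensional local domain, and $\operatorname{Frac}C=\kappa(\mathfrak q)=\kappa(v_0)$. *Such a ring $C''$ has only one maximal ideal.* The normalization $C'$ of $C$ is a DVR, finite over $C$. If $C''\subseteq C'$, then the local ring $C'$ is integral over $C''$, so $C''$ is local. Otherwise $C''C'=\operatorname{Frac}C$ by (2.1), and it is integral over $C''$, so $C''$ is a field. Hence $z$ is the unique maximal ideal of $A_j$ containing $v_0$. As $\mathfrak q$ determines $v_0$, it determines $z$; likewise $\mathfrak q'$ determines $z'$ by the same rule. Since $z\ne z'$, we have $\mathfrak q\ne\mathfrak q'$, and both lie over $p$.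

**Step 8: count the edges of a sparser graph.** For a height one prime $p$ of $\widehat D$ let $\mathcal Z_p$ be the set of $z\in\mathcal Z$ for which there is a prime $\mathfrak q$ over $p$ in some $D_j$ such that $A_j\subseteq(D_j)_{\mathfrak q}$ and $z$ is the unique maximal ideal of $A_j$ containing $\mathfrak q(D_j)_{\mathfrak q}\cap A_j$. Then $|\mathcal Z_p|\le\gamma(p)$, and by Step 7 each edge lies inside some $\mathcal Z_p$. Replace the edges by a star on each nonempty $\mathcal Z_p$. The graph remains connected, and it has at most $\sum_p(\gamma(p)-1)=g$ edges. A connected graph on $|\mathcal Z|$ vertices has at least $|\mathcal Z|-1$ edges. Hence $|\mathcal Z|\le1+g$. $\square$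

## 10. The ample divisor at infinity

Let $J=(f^q,b_1,\dots,b_l)D$ for the current $A=D[b_1/f^q,\dots,b_l/f^q]$. Let $X_j$ be the normalization of the blow-up of $\operatorname{Spec}D_j$ along $JD_j$. By excellence the normalization is finite, so $X_j$ is projective over $D_j$. The sheaf $\mathcal L=J\mathcal O_{X_j}$ is invertible and ample: it is the pullback of $\mathcal O(1)$ under a finite morphism. Let $Z_j$ be the zero scheme of the section $f^q$ of $\mathcal L$. It is an effective Cartier divisor, and $\mathcal O(Z_j)\cong\mathcal L$ is ample. Its complement is the preimage of the chart $\operatorname{Spec}D_j[J/f^q]=\operatorname{Spec}AD_j$, that is,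
$$X_j\setminus Z_j=\operatorname{Spec}A_j .$$
By (2.5), $X_j$ is isomorphic to $\operatorname{Spec}D_j$ away from the closed fibre. Where $f$ is invertible, $f^q$ generates $J\mathcal O_{X_j}$; so $Z_j\subseteq V(f)$. Let $E_j$ be the reduced closed fibre; $\dim E_j\le1$.

**Lemma 10.1.** Let $\rho_j'$ be the number of connected components of $Z_j\cap E_j$. Then $\rho_j'$ is at most the number of height one primes $\mathfrak q\ni f$ of $D_j$ whose point in $X_j\setminus E_j\cong\operatorname{Spec}D_j\setminus\{\mathfrak m_j\}$ lies in $Z_j$.

**Step 1: from $Z_j\cap E_j$ to $Z_j$.** The scheme $Z_j$ is proper over the complete local ring $D_j$. In its Stein factorization the finite $D_j$-algebra $H^0(\mathcal O_{Z_j})$ is a product of local rings, one for each connected component of $Z_j$, and the closed fibre of each component is nonempty and connected. So connected components of $Z_j$ correspond to those of $Z_j\cap E_j$. It suffices to show that no connected component $Z_1$ of $Z_j$ is contained in $E_j$. For then each component contains a point of $X_j\setminus E_j$ in $V(f)$, that is, a height one prime containing $f$, and different components contain different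 points.

**Step 2: no connected component lies in $E_j$.** Suppose $Z_1\subseteq E_j$. Since $Z_1$ is open and closed in $Z_j$, it is a nonempty effective Cartier divisor, and $\mathcal O(Z_1)|_{Z_1}=\mathcal O(Z_j)|_{Z_1}$ is ample. So for $n\gg0$ we have $H^1(\mathcal O_{Z_1}(nZ_1))=0$ and $H^0(\mathcal O_{Z_1}(nZ_1))\ne0$. From
$$0\to\mathcal O((n-1)Z_1)\to\mathcal O(nZ_1)\to\mathcal O_{Z_1}(nZ_1)\to0$$
the maps $H^1(\mathcal O((n-1)Z_1))\to H^1(\mathcal O(nZ_1))$ are surjections of finite $D_j$-modules for $n\gg0$. In such a chain the kernels on the first module increase and become stationary, so the maps are eventually isomorphisms. Hence $H^0(X_j,\mathcal O(nZ_1))\to H^0(\mathcal O_{Z_1}(nZ_1))\neq0$ is onto for $n\gg0$. But a section of $\mathcal O(nZ_1)$ is a rational function regular on $X_j\setminus E_j\cong\operatorname{Spec}D_j\setminus\{\mathfrak m_j\}$. As $D_j$ is normal of dimension $2$, the section lies in $D_j\subseteq H^0(\mathcal O((n-1)Z_1))$ and maps to $0$. This is a contradiction. $\square$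

**(10.2)** *$\sum_j\rho_j'\le\rho-e$.* This credits the primes of the first kind. Let $Q\subseteq M$ be of the first kind, $p=Q\cap D$, and let $\mathfrak p'\subset D_j$ be as in (8.1). Then $A\subseteq H\subseteq H_Q=D_p\subseteq(D_j)_{\mathfrak p'}$, and the last ring is normal, so $A_j\subseteq(D_j)_{\mathfrak p'}$. So $\mathfrak p'(D_j)_{\mathfrak p'}\cap A_j$ is a point of $\operatorname{Spec}A_j=X_j\setminus Z_j$ over $\mathfrak p'$. By (2.5) it is the only point of $X_j$ over $\mathfrak p'$, and it is not in $Z_j$. Distinct $p$ give distinct $\mathfrak p'$, so at least $e$ of the $\rho$ primes are not counted in Lemma 10.1.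

## 11. Counting curves: proof of Theorem A

**Step 1: one component at a time.** Let $s_j$ be the number of $i$ with $j(i)=j$ in (8.9), and $c_j$ the number of elements of $\mathcal Z$ in $\operatorname{Spec}A_j$. Fix $j$ with $s_j\ge1$. We check the hypotheses of Lemma 6.1 for $Y=E_j$ over $\kappa=k_j$. For $j(i)=j$ let $C_i$ be the closure of $u_i$ in $X_j$.

* The point $u_i$ lies in $E_j$ by (8.4) and is not closed, since $\operatorname{trdeg}_{k_j}\kappa(u_i)=1$. As $\dim E_j\le1$, $C_i$ is a one-dimensional irreducible component of $E_j$. The $C_i$ are distinct.
* $C_i$ contains a point of $\mathcal Z$ in $\operatorname{Spec}A_j$, by (8.9). In particular $c_j\ge1$.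
* $C_i\not\subseteq Z_j$, since $u_i\in\operatorname{Spec}A_j$.
* $C_i$ meets $Z_j$. Otherwise $C_i$ would be a closed subscheme of the affine scheme $\operatorname{Spec}A_j$ and proper over $k_j$, hence finite over $k_j$.

Take as $T_a$ the $c_j$ points of $\mathcal Z$ in $\operatorname{Spec}A_j$ and the $\rho_j'$ connected components of $Z_j\cap E_j$. The points are closed in $E_j$, since their residue fields are finite over $k_j$. All these sets are pairwise disjoint, as $\mathcal Z\cap Z_j=\emptyset$; none contains a $C_i$; and every $C_i$ meets at least two of them, a point of $\mathcal Z$ and a component of $Z_j\cap E_j$. Lemmas 6.1 and 7.1 give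
$$s_j\le p_g(D_j)+c_j+\rho_j'-1\qquad\text{whenever }s_j\ge1 .$$

**Step 2: sum.** At least one $j$ has $s_j\ge1$. Summing over these $j$, and using $\sum c_j=|\mathcal Z|\le1+g$ (Proposition 9.1; $\mathcal Z$ does not change when $A$ is enlarged) and (10.2),
$$s\le p_g+(1+g)+(\rho-e)-1,\qquad\text{so}\qquad N(H,M)=s+e\le\rho+g+p_g .$$
By Proposition 3.1(a), $(\ast)_n$ holds with $n=\rho+g+p_g\ge1$. This proves Theorem A. $\blacksquare$

## 12. Branches are needed: proof of Theorem B

Let $\widehat D$ be normal. Then it is a domain, $r=1$, $D_1=\widehat D$, $g=0$, and $\rho$ is the number of minimal primes of $f\widehat D$. Theorem A gives $n_{\min}\le\rho+p_g(\widehat D)$, and $p_g(\widehat D)=0$ if $D$ is regular. It remains to show $n_{\min}\ge\rho$. By Proposition 3.1(b) we need one Krull domain $H$ between $D$ and $D_f$ with $\rho$ height one primes containing $f$ inside one maximal ideal. Example 4.3 is the model: there the two valuations are the monomial ones with $(x,y)\mapsto(1,2)$ and $(2,1)$, each leaning towards one branch of $xy=0$.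

Let $\mathfrak p_1,\dots,\mathfrak p_\rho$ be the height one primes of $\widehat D$ containing $f$, and $\epsilon_i\ge1$ the value of $f$ in the DVR $\widehat D_{\mathfrak p_i}$. A *model* is a regular $Y$, proper birational over $\operatorname{Spec}\widehat D$. Its *exceptional curves* are the one-dimensional components of the closed fibre. By (2.5), every other prime divisor is the closure of a height one prime of $\widehat D$.

**Step 1: separate the branches.** The aim is a model on which each branch is transversal to a single exceptional curve. Start with a desingularization of $\operatorname{Spec}\widehat D$. On any model let $C_i$ be the closure of the point $\mathfrak p_i$. It is integral and proper over $\widehat D/\mathfrak p_i$. By the dimension inequality over $\widehat D/\mathfrak p_i$ the points of its closed fibre have residue fields algebraic over $k$ and codimension one in $C_i$; so the closed fibre is finite, and $C_i$ is finite over the complete local domain $\widehat D/\mathfrak p_i$. So $C_i$ is the spectrum of a local domain between $\widehat D/\mathfrak p_i$ and its finite normalization. Let $\eta_i$ be its closed point. For $i=1,\dots,\rho$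 successively, do the following.

First blow up $\eta_i$ repeatedly until $C_i$ is regular. This stops: the new $C_i$ is the blow-up of the old one at its closed point. If this is an isomorphism, then the maximal ideal of $\mathcal O_{C_i}$ is principal and $C_i$ is regular; otherwise $\mathcal O_{C_i}$ grows strictly inside its finite normalization.

Then go on blowing up $\eta_i$, at least once more, until no exceptional curve and no $C_l$ ($l\ne i$) that was present at the first moment when $C_i$ was regular passes through $\eta_i$. This stops as well. At $\eta_i$ there are parameters $(x,y)$ with $C_i=V(y)$. After one blow-up the new $\eta_i$ has parameters $(x,y/x)$, the new exceptional curve is $V(x)$, and $C_i=V(y/x)$. If another curve $V(b)$ passes through $\eta_i$ with multiplicity $\nu\ge1$, its strict transform is $V(b/x^\nu)$. The order of $b$ in the DVR $\mathcal O_{C_i}$, with uniformizer $x$, is finite and drops by $\nu$. So after finitely many blow-ups the strict transform no longer passes through $\eta_i$. An exceptional curve $V(x)$ created at one blow-up does not pass through $\eta_i$ after the next one. So at the end exactly one exceptional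 curve passes through $\eta_i$, the last one created.

After the work for $i$ no $C_l$ with $l\neq i$ passes through $\eta_i$. So the blow-ups for a later index $l$ take place over $\eta_l\ne\eta_i$ and leave a neighborhood of $\eta_i$ unchanged. We reach a model $Y_0$ such that for each $i$: $\eta_i$ has parameters $x_i,y_i$ with $C_i=V(y_i)$; exactly one exceptional curve $G_i^{(0)}=V(x_i)$ passes through $\eta_i$; and no $C_l$, $l\neq i$, does.

**Step 2: climb along the branches.** This step produces the valuations $\omega_i$. Let $Y_\tau$ be obtained from $Y_{\tau-1}$ by blowing up the $\rho$ points $\eta_1,\dots,\eta_\rho$ of $Y_{\tau-1}$, with new exceptional curves $G_i^{(\tau)}$. On $Y_\tau$ the point $\eta_i$ has parameters $(x_i,y_i/x_i^\tau)$, and $G_i^{(\tau)}=V(x_i)$ is the only exceptional curve through it. Fix $t\ge1$, write $G_i=G_i^{(t)}$ and let $\omega_i$ be its valuation. Then $\omega_i(x_i)=1$ and $\omega_i(y_i)=t$. On $Y_t$, the curve $C_i$ meets no exceptional curve but $G_i$. The curve $G_i$ meets exactly one other exceptional curve, $G_i^{(t-1)}$, the only one through the blown-up point.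

Let $\mathcal K$ be the set of exceptional curves on $Y_t$ other than $G_1,\dots,G_\rho$. *The intersection graph of $\mathcal K$ is connected.* Each $\eta_i\in Y_{t-1}$ lies on only one exceptional curve, which is regular there; so the union of $\mathcal K$ maps bijectively, hence (the map is closed) homeomorphically, onto the closed fibre of $Y_{t-1}$. That closed fibre is connected by Zariski's theorem, as $\widehat D$ is normal, and it contains curves; so it has no isolated points and is a connected union of curves.

**Step 3: the ring $H$.** Let $V_i$ be the restriction to $F$ of the valuation ring of $\omega_i$. Elements of $\mathfrak m$ have positive $\omega_i$-value, so the approximation argument in (8.7) shows that $V_i$ is a DVR. Put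
$$H=D_f\cap V_1\cap\dots\cap V_\rho,\qquad Q_i=\mathfrak m_{V_i}\cap H\ni f .$$
$H$ is a Krull domain with $D\subseteq H\subseteq D_f$.

**Step 4: separating elements.** To see that the $Q_i$ have height one and are distinct we need: *for $t\gg0$ and each $j$ there is $h\in D_f$ with $\omega_i(h)\ge0$ for $i\neq j$ and $\omega_j(h)<0$.*

On $Y_0$ the only curves in $V(f)$ through $\eta_i$ are $G_i^{(0)}$ and $C_i$, so $f=\text{unit}\cdot x_i^{\alpha_i}y_i^{\epsilon_i}$ at $\eta_i$ and $\omega_i(f)=\alpha_i+t\epsilon_i$. Fix $j$. Choose
$$a\in\prod_{i\ne j}\mathfrak p_i^{\epsilon_i}\setminus\mathfrak p_j,\qquad c\in\mathfrak m\widehat D\setminus\mathfrak p_j,\qquad N=\max_i\alpha_i .$$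
Elements of $\mathfrak p_i$ vanish on $C_i$, so they are divisible by $y_i$ at $\eta_i\in Y_0$. Hence for $i\neq j$
$$\omega_i(ac^N)\ge t\epsilon_i+N\ge\omega_i(f).$$
As $ac^N\notin\mathfrak p_j$, it has a finite order $m$ in the DVR $\mathcal O_{C_j}$: $ac^N\equiv\text{unit}\cdot x_j^m\pmod{y_j}$ in $\mathcal O_{Y_0,\eta_j}$, and $m$ does not depend on $t$. The valuation $\omega_j$ is nonnegative on $\mathcal O_{Y_0,\eta_j}$ and zero on its units. So for $t>m$ we get $\omega_j(ac^N)=m<t\le\omega_j(f)$. Choose $t$ large enough for all $j$. Pick $a'\in D$ with $a'-ac^N\in\mathfrak m^L\widehat D$, where $L>\max_i\omega_i(f)$. Then $\omega_i(a')\ge\omega_i(f)$ for $i\ne j$ and $\omega_j(a')=m<\omega_j(f)$, so $h=a'/f$ works.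

Fix such a $t$. By Matsumura, Theorem 12.3, every localization of the Krull domain $H$ at a height one prime belongs to the defining family $\{(D_f)_{\mathfrak r}\}_{\operatorname{ht}\mathfrak r=1}\cup\{V_1,\dots,V_\rho\}$, and $H$ is the intersection of these localizations. The element $h$ found for $j$ lies in every member of the family different from $V_j$ but not in $V_j$. So $h\notin H$, and $V_j$ must be one of the localizations: $V_j=H_{Q_j}$. The $V_j$ are distinct for the same reason. So $Q_1,\dots,Q_\rho$ are distinct height one primes of $H$ containing $f$.

**Step 5: the $Q_i$ lie in a common maximal ideal.** The idea is to find a curve $E\in\mathcal K$ along which every $h\in Q_i$ vanishes. For a divisor $\Delta$ and an exceptional curve $E$ on $Y_t$ let $\Delta\cdot E$ be the degree over $k$ of $\mathcal O(\Delta)|_E$. It is additive in $\Delta$, zero for principal $\Delta$, nonnegative if $\Delta\ge0$ does not contain $E$, and positive if moreover $\Delta$ meets $E$. On exceptional curves it gives a symmetric form, which is negative definite (Lipman, *Rational singularities*, Publ. IHES 36 (1969), Lemma 14.1).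

For $0\neq h\in H$ write on $Y_t$
$$\operatorname{div}(h)=\sum_{E\in\mathcal K}w_E(h)E+\sum_i\omega_i(h)G_i+B+\sum_ic_iC_i ,$$
with $c_i\in\mathbb Z$ and $B$ without exceptional components and without $C_i$'s. The components of $B$ correspond to height one primes of $\widehat D$ not containing $f$, and $h\in D_f$; so $B\ge0$. Also $\omega_i(h)\ge0$. Put $W=\sum_{E\in\mathcal K}w_E(h)E$. For $E\in\mathcal K$ we have $\operatorname{div}(h)\cdot E=0$ and $C_i\cdot E=0$ (Step 2), so
$$W\cdot E=-B\cdot E-\sum_i\omega_i(h)\,G_i\cdot E\ \le\ 0 .\tag{12.1}$$

*$W\ge0$.* Write $W=W_+-W_-$ with $W_\pm\ge0$ without common components. If $W_-\ne0$, then (12.1) gives $0\ge W\cdot W_-=W_+\cdot W_--W_-\cdot W_-\ge-W_-\cdot W_->0$, a contradiction.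

*If $h\in Q_i$, then all $w_E(h)>0$.* Now $\omega_i(h)>0$, and (12.1) with $E=G_i^{(t-1)}\in\mathcal K$ gives $W\cdot G_i^{(t-1)}\le-\omega_i(h)\,G_i\cdot G_i^{(t-1)}<0$; so $W\ne0$. If some $w_E(h)$ were zero while a neighbor of $E$ in $\mathcal K$ had positive coefficient, then $W\cdot E>0$, against (12.1). As $\mathcal K$ is connected, all $w_E(h)$ are positive.

Fix any $E\in\mathcal K$ and put $w_E(0)=\infty$. Then $w_E\ge0$ on $H$, and $\{h\in H:w_E(h)>0\}$ is a proper prime ideal of $H$ that contains every $Q_i$. Let $M$ be a maximal ideal containing it. Then $N(H,M)\ge\rho$.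

**Step 6: conclusion.** By Proposition 3.1(b), $(\ast)_n$ fails for $n<\rho$, so $n_{\min}\ge\rho$. If $p_g(\widehat D)=0$, then $n_{\min}=\rho$. Since $(\ast)_n$ implies $(\ast)_{n+1}$ (repeat a valuation ring), in that case $(\ast)_n$ holds if and only if $n\ge\rho$. In particular $(\ast)_1$ holds if and only if $f\widehat D$ has exactly one minimal prime, that is, if and only if $\sqrt{f\widehat D}$ is prime. $\blacksquare$
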